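# Effective divisors on the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ points

The ground field is $\mathbb C$. Throughout, $n\ge 2$ and $N:=n+3$.

## 1. Functions of $N$ vectors in the fibres of $\mathcal O\oplus\mathcal O(1)\oplus\mathcal O$

Fix $N$ distinct points $t_1,\dots,t_N$ of the affine line $\mathbb A^1\subset\mathbb P^1$ with coordinate $t$. Write $\mathcal O(d)$ for the sheaf of rational functions that are regular on $\mathbb A^1$ and $O(t^d)$ at $\infty$. Its fibre at a point of $\mathbb A^1$ is identified with $\mathbb C$ by evaluation. A *form of degree $d$* is a polynomial in $t$ of degree $\le d$, regarded as a section of $\mathcal O(d)$; if its degree is smaller than $d$, it has a zero at $\infty$.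

Consider the rank 3 bundle
$$\mathcal E_0=\mathcal O L_0\oplus\mathcal O(1)V_0\oplus\mathcal O s_0 .$$
Its global sections are spanned by $L_0,\,V_0,\,tV_0,\,s_0$, and $H^0(\mathcal E_0(-1))=\mathbb C V_0$. In the fibre at each $t_j$ pick a vector
$$v_j=x_jL_0+y_jV_0+z_js_0 .$$
The automorphism $L_0\mapsto L_0+(\alpha+\beta t)V_0+\gamma s_0$, with $V_0,s_0$ fixed, acts on the coordinates by
$$y_j\mapsto y_j+(\alpha+\beta t_j)x_j,\qquad z_j\mapsto z_j+\gamma x_j\qquad(\alpha,\beta,\gamma\in\mathbb C).\tag{1.1}$$

The object of these notes is a polynomial $f(v_1,\dots,v_N)$ that is homogeneous of degree $e_j$ in each $v_j$, has total degrees $c,a,b$ in the $x$'s, the $y$'s and the $z$'s, and is invariant under (1.1). Then $\sum_je_j=a+b+c$.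

**Example.** Let $\omega_T=(t-t_1)(t-t_2)(t-t_3)$ and
$$f=x_1x_2x_3\sum_{j=1}^3\frac{y_j/x_j}{\omega_T'(t_j)} .$$
Here $a=1$, $b=0$, $c=2$, $e_1=e_2=e_3=1$. Lagrange interpolation says $\sum_j p(t_j)/\omega_T'(t_j)=0$ whenever $\deg p\le 1$, and this gives invariance under (1.1). If all $x_j\ne0$, then $f=0$ exactly when the three values $y_j/x_j$ come from one polynomial $\alpha+\beta t$. That means that $L_0+(\alpha+\beta t)V_0$ passes through $v_1,v_2,v_3$ up to scalars and modulo $s_0$.

These functions turn out to be exactly the sections of line bundles on the blow-up $X$ of $\mathbb P^n\times\mathbb P^{n+1}$ in $n+3$ general points. So asking which divisor classes on $X$ are effective is asking for which $(a,b,e_1,\dots,e_N)$ a nonzero $f$ exists. The translation is useful because $f$ refers only to the bundle, the section $s_0$, the line spanned by $V_0$, and the vectors. It can therefore be evaluated on any bundle isomorphic to $\mathcal E_0$, however that bundle is presented, and a cleverly chosen presentation will force inequalities on $(a,b,e)$.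

## 2. The blow-up, its special divisors, and the theorem

Let $X:=X^{n,n+1}_{n+3}$ be the blow-up of $\mathbb P^n\times\mathbb P^{n+1}$ in $p_1,\dots,p_{n+3}$ in general position, with $H_1,H_2$ the pulled-back hyperplane classes and $E_j$ the exceptional divisors. $\operatorname{Eff}$ is the convex cone generated by effective classes in $\operatorname{Pic}(X)\otimes\mathbb R$. It will turn out to be closed, so taking closures changes nothing. $\operatorname{Mov}$ is the closure of the cone generated by classes whose linear system is nonempty without fixed component. Of general position we use that both projections of the points are in linearly general position, and that there is a unique rational curve $C$ of bidegree $(n,n+1)$ through $p_1,\dots,p_{n+3}$ (Section 3 makes it explicit).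

**Definition (bilinear spans, joins, secants).** For $q_i=(x_i,y_i)\in\mathbb P^n\times\mathbb P^{n+1}$, $i=1,\dots,m$,
$$\operatorname{BL}(q_1,\dots,q_m)=\langle x_1,\dots,x_m\rangle\times\langle y_1,\dots,y_m\rangle .$$
$\operatorname{BJ}(Z_1,\dots,Z_m)$ is the closure of the union of all $\operatorname{BL}(z_1,\dots,z_m)$ with $z_i\in Z_i$, and $\operatorname{BS}_k(Z)=\operatorname{BJ}(Z,\dots,Z)$ with $k$ copies. For a point $p$ take $Z_i=\{p\}$. The same notation is used for strict transforms in $X$.

For example, the bilinear span of two points with distinct projections is line $\times$ line, a surface. So $\operatorname{BS}_2(C)$ depends on $2$ parameters for the points of $C$ and $2$ for the point of the span. For $n=2$ it is a divisor in the fivefold $\mathbb P^2\times\mathbb P^3$.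

**Definition (BSJ divisors).** Let $k\ge1$, $l\ge0$ be integers with $3k+2l-2=2n$, and choose $l$ of the points, say $p_1,\dots,p_l$. Then $\operatorname{BJ}(p_1,\dots,p_l,\operatorname{BS}_k(C))$ is a divisor on $X$; any divisor obtained in this way is a BSJ divisor. (That these are divisors is part of the setting, which comes from Elisa Postinghel and Artie Prendergast-Smith, "Bilinear secants and birational geometry of blowups of $\mathbb P^n\times\mathbb P^{n+1}$", arXiv:2412.19364 (2024). They are irreducible, being closures of images of irreducible parameter spaces.) For $n=2$ the only admissible pair is $(k,l)=(2,0)$, for $n=3$ it is $(2,1)$, and for $n=5$ there are two, $(2,3)$ and $(4,0)$.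

**Definition (pulled-back classes).** Let $Y_1$ (resp. $Y_2$) be the blow-up of $\mathbb P^n$ (resp. $\mathbb P^{n+1}$) at the images of the $p_j$. The class $dH-\sum m_jE_j$ on $Y_i$ pulls back to $dH_i-\sum m_jE_j$ on $X$. We consider pullbacks of all extremal rays of $\operatorname{Eff}(Y_1)$ and $\operatorname{Eff}(Y_2)$. For $n=2$, the conic through five points of $\mathbb P^2$ gives $2H_1-E_1-\cdots-E_5$.

The problem is this: for every $n\ge2$, is $\operatorname{Eff}(X)$ generated by BSJ divisors, exceptional divisors, extremal classes pulled back from the factors, and $\operatorname{Mov}(X)$? For $n=2,3$ this is a known result of the setting just described. The answer is yes for all $n\ge2$, and more is true. To state it, for $D=aH_1+bH_2-\sum m_jE_j$ put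
$$e_j:=a+b-m_j,\qquad c:=\sum_je_j-a-b,\qquad \ell:=c-a .\tag{2.1}$$
Then $(a,b,e_1,\dots,e_N)$ are linear coordinates on $\operatorname{Pic}(X)\otimes\mathbb R$, and $\sum_je_j=2a+b+\ell$.

**Definition (the classes $\Theta$).** For integers $a\ge0$, $0\le b\le a+1$ and $T\subset\{1,\dots,N\}$ with $|T|=2a+b+1$, let $\Theta(a,b,T)$ be the class with coordinates $a,b$ and $e_j=1$ for $j\in T$, $e_j=0$ for $j\notin T$. Explicitly it is $aH_1+bH_2-(a+b)\sum_jE_j+\sum_{j\in T}E_j$. For it $c=a+1$ and $\ell=1$. For instance $\Theta(0,0,\{j\})=E_j$.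

**Theorem A.** *For every $n\ge2$, $\operatorname{Eff}(X)$ is generated by BSJ divisors, exceptional divisors, extremal classes pulled back from $Y_1,Y_2$, and $\operatorname{Mov}(X)$.*

**Theorem B.** *Let $n\ge2$.*

*(i) $\operatorname{Eff}(X)$ is generated by the finitely many classes $\Theta(a,b,T)$.*

*(ii) $\operatorname{Eff}(X)$ is defined by the following inequalities, where $S\subset\{1,\dots,N\}$:*

1. $a\ge0,\ b\ge0,\ e_j\ge0$;
2. $e_j\le\ell$ for all $j$;
3. $b\le c=a+\ell$;
4. $\sum_Se_j\le(2m+2)\ell+a$ for $|S|=3m+3$, $m\ge0$;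
5. $\sum_Se_j\le(q+2)\ell+2a$ for $|S|=3q+4$, $q\ge0$;
6. $a\le q\ell+\sum_{j\notin S}e_j$ for $|S|=2q+2$, $q\ge0$.

*(iii) The extremal rays are exactly those spanned by the $\Theta(a,b,T)$ with $b\in\{0,1,a-1,a,a+1\}$, $0\le b\le a+1$. Those with $1\le b\le a$ lie in $\operatorname{Mov}(X)$. The others are: $E_j$ for $(a,b)=(0,0)$; $H_2-\sum_{j\notin T}E_j$ for $(0,1)$; pullbacks of extremal classes of $\operatorname{Eff}(Y_1)$ for $b=0$, $a\ge1$; BSJ rays for $b=a+1$, $a\ge1$.*

Below, "(1)"–"(6)" always means these inequalities, in this numbering. The proof shows that the $\Theta$'s are effective (Section 4), that effective classes satisfy (1)–(6) (Sections 5–8), and that the cone cut out by (1)–(6) is generated by the $\Theta$'s (Section 9). The rays are identified in Section 10.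

## 3. From divisors to invariant functions

**Step 1: coordinates in which the points are basis vectors.** The purpose is to make the vanishing conditions at all $p_j$ monomial conditions. Let $\xi_j\in\mathbb C^{n+1}$ be lifts of the first projections of the $p_j$. The relations among the $N=n+3$ vectors $\xi_j$ form a plane in $\mathbb C^N$. Any $n+1$ of the $\xi_j$ are independent, so a nonzero relation has at most one zero coordinate. Hence for each $j$ the relations with zero $j$-th coordinate form at most a line, and some relation has all coordinates nonzero. Rescaling the $\xi_j$, this relation becomes $(1)_j$, and the plane is $\langle(1)_j,(t_j)_j\rangle$ for some $t\in\mathbb C^N$. The $t_j$ are pairwise distinct: if $t_i=t_k$ with $i\neq k$, the nonzero relation $(t_j-t_i)_j$ would have two zero coordinates. Similarly the lifts $\eta_j\in\mathbb C^{n+2}$ of the second projections have one relation up to scalars, with all coordinates nonzero, and we rescale it to $(1)_j$. With $\mathbf 1_j$ the standard basis of $\mathbb C^N$,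
$$\mathbb P^n=\mathbb P(\mathbb C^N/\langle1,t\rangle),\qquad \mathbb P^{n+1}=\mathbb P(\mathbb C^N/\langle1\rangle),\qquad p_j=([\mathbf 1_j],[\mathbf 1_j]).$$
These $t_j$ are the ones used in Section 1 from now on.

**Step 2: sections as polynomials.** Forms of bidegree $(a,b)$ are bihomogeneous polynomials $P(y,z)$, $y,z\in\mathbb C^N$, invariant under $y_j\mapsto y_j+\alpha+\beta t_j$, $z_j\mapsto z_j+\gamma$. We compute the multiplicity at $p_j$. The map $(\mathbb C^N\setminus\langle1,t\rangle)\times(\mathbb C^N\setminus\langle1\rangle)\to\mathbb P^n\times\mathbb P^{n+1}$ is smooth, so this multiplicity is the order of $P$ at $(\mathbf 1_j,\mathbf 1_j)$. Write $y_j=1+\dot y$, $z_j=1+\dot z$. A monomial of $P$ is a power of $y_j$ times a power of $z_j$ times a monomial $\mu$ in the variables with index $i\ne j$, and its lowest order part at $(\mathbf 1_j,\mathbf 1_j)$ is $\mu$. By bihomogeneity $\mu$ determines the exponents of $y_j$ and $z_j$, so different monomials of $P$ have different $\mu$ and nothing cancels. The multiplicity is therefore the minimal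 degree of $\mu$, that is, $a+b-\deg_{(y_j,z_j)}P$. It is $\ge m_j$ if and only if $\deg_{(y_j,z_j)}P\le e_j$. (For $m_j\le0$ both conditions are empty.) Hence
$$H^0(X,D)=\{P:\ \text{bidegree }(a,b),\ \text{invariant},\ \deg_{(y_j,z_j)}P\le e_j\ \forall j\}.\tag{3.1}$$
The same description without $z$ (resp. without $y$) holds on $Y_1$ (resp. $Y_2$). In particular pullbacks of effective classes from $Y_1,Y_2$ are effective on $X$.

**Step 3: homogenize.** This step connects with Section 1. For $0\ne P\in H^0(X,D)$ put
$$f(v)=\prod_jx_j^{e_j}\;P\big((y_j/x_j)_j,(z_j/x_j)_j\big).\tag{3.2}$$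
By (3.1) it is a nonzero polynomial. It is homogeneous of degree $e_j$ in $v_j=(x_j,y_j,z_j)$, has total degrees $c,a,b$ in $x,y,z$ with $c$ as in (2.1), and is invariant under (1.1). Conversely $P(y,z)=f$ at $x=(1,\dots,1)$ recovers $P$.

**Step 4: the curve $C$.** We need $C$ explicitly to recognize BSJ divisors and to build moving curves. Let $\omega=\prod_j(t-t_j)$. Since $\sum_jp(t_j)/\omega'(t_j)=0$ for $\deg p\le N-2=n+1$, the linear forms on $\mathbb C^N/\langle1,t\rangle$ are the $y\mapsto\sum_j\frac{p(t_j)}{\omega'(t_j)}y_j$ with $\deg p\le n$; these are invariant and have the right dimension $n+1$. On $\mathbb C^N/\langle1\rangle$ they are the same expressions with $\deg p\le n+1$. By partial fractions, applied to the vector $(1/(\theta-t_j))_j$ they give $p(\theta)/\omega(\theta)$. So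
$$\theta\mapsto\big([1/(\theta-t_j)]_j,\ [1/(\theta-t_j)]_j\big)\tag{3.3}$$
has rational normal curves of degrees $n$ and $n+1$ as its components, and at $\theta=t_j$ it passes through $p_j$. By uniqueness it is $C$. The construction used only that both projections of the points are linearly general. So any $n+3$ points with linearly general projections lie on a curve of bidegree $(n,n+1)$ with rational normal components.

Uniqueness can be seen in these coordinates. The first component of a rational curve of bidegree $(n,n+1)$ through the $p_j$ is given by $n+1$ forms of degree $n$ whose image spans $\mathbb P^n$, so it is a rational normal curve. By the classical theorem there is exactly one rational normal curve through $n+3$ linearly general points of $\mathbb P^n$, so after reparametrization $p_j$ sits at $\theta=t_j$. The second component $\psi$, of degree $n+1$, has $\psi(t_j)=\lambda_j\eta_j$ and $\sum_j\psi(t_j)/\omega'(t_j)=0$. As the only relation among the $\eta_j$ is $\sum\eta_j=0$, the $\lambda_j/\omega'(t_j)$ are all equal, and $\psi$ is determined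 up to a scalar.

## 4. Determinants realizing the classes $\Theta(a,b,T)$

**Step 1: the polynomial.** We construct a nonzero section of every $\Theta(a,b,T)$. Choose $U\subset T$ with $|U|=a+1-b$ and put $T'=T\setminus U$, so $|T'|=a+2b$. Let $\omega_T=\prod_{j\in T}(t-t_j)$ and similarly $\omega_{T'}$. Let $P_{T,U}$ be the determinant of the $(a+b)\times(a+b)$ matrix with columns $i=0,\dots,a+b-1$ and rows
$$\sum_{j\in T}\frac{y_jt_j^{r+i}}{\omega_T'(t_j)}\quad(0\le r<a),\qquad\sum_{j\in T'}\frac{z_jt_j^{r+i}}{\omega_{T'}'(t_j)}\quad(0\le r<b);\tag{4.1}$$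
the empty determinant is $1$.

**Step 2: invariance.** We check that each entry is invariant. Recall that $\sum_{j\in T}p(t_j)/\omega_T'(t_j)=0$ for $\deg p\le|T|-2$, and likewise for $T'$. Translating $y_j$ by $\alpha+\beta t_j$ adds such a sum with degree at most $1+(a-1)+(a+b-1)=2a+b-1=|T|-2$. Translating $z_j$ by $\gamma$ gives degree at most $(b-1)+(a+b-1)=|T'|-2$. So all entries are invariant.

**Step 3: monomials.** We check the degree conditions and nonvanishing. Each row is a linear combination of the vectors $(t_j^i)_i$ with coefficients $y_jt_j^r/\omega_T'(t_j)$ or $z_jt_j^r/\omega_{T'}'(t_j)$. Expand multilinearly in the rows: a term using the same index $j$ in two rows contains two equal rows and is $0$. So only monomials $\prod_{A}y_j\prod_Bz_j$ with $A\subset T$, $B\subset T'$, $|A|=a$, $|B|=b$, $A\cap B=\emptyset$ occur. Summing over the ways to assign the elements of $A$ and $B$ to the rows, the coefficient is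
$$\pm\frac{\mathrm{Vd}(A)\,\mathrm{Vd}(B)\,\mathrm{Vd}(A\cup B)}{\prod_{j\in A}\omega_T'(t_j)\prod_{j\in B}\omega_{T'}'(t_j)}\ne0,$$
with $\mathrm{Vd}$ the Vandermonde determinant of the $t_j$: one factor $\mathrm{Vd}(A\cup B)$ from the vectors $(t_j^i)_i$, and $\mathrm{Vd}(A)$, $\mathrm{Vd}(B)$ from antisymmetrizing the $t_j^r$. Such pairs exist, since any $B\subset T'$ with $|B|=b$ is allowed and $|T\setminus B|=2a+1\ge a$. Since $A\cap B=\emptyset$, the degree in $(y_j,z_j)$ is $\le1$ for $j\in T$ and $0$ otherwise. By (3.1), $0\neq P_{T,U}\in H^0(X,\Theta(a,b,T))$.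

**Step 4: pencils.** For later use we record:
$$\text{if }1\le b\le a,\text{ then }h^0(\Theta(a,b,T))\ge2.\tag{4.2}$$
Here $1\le|U|\le a<|T|$. Take $U'\ne U$ in $T$ of the same size and $j\in U'\setminus U$. Then $z_j$ occurs in $P_{T,U}$ (take $B\ni j$) but not in $P_{T,U'}$. So these two nonzero sections are linearly independent.

**The case $n=2$ by hand.** Now $N=5$, and $2a+b+1\le5$, $b\le a+1$ leave six pairs $(a,b)$. Put $h_i=\sum_jy_jt_j^i/\omega'(t_j)$, $k_i=\sum_jz_jt_j^i/\omega'(t_j)$, sums over all five indices.

- $(0,0)$: $E_j$, five classes.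
- $(0,1)$: $H_2-\sum_{j\notin T}E_j$, $|T|=2$, ten planes through three points of $\mathbb P^3$; the section is a multiple of $z_i-z_j$, $T=\{i,j\}$.
- $(1,0)$: $H_1-\sum_{j\notin T}E_j$, $|T|=3$, ten lines through two points of $\mathbb P^2$; the section is $\sum_{T}y_j/\omega_T'(t_j)$, as in the example of Section 1.
- $(2,0)$: $2H_1-E_1-\cdots-E_5$, with section $h_0h_2-h_1^2$. At $y_j=1/(\theta-t_j)$ we have $h_i=\theta^i/\omega(\theta)$, so this is the conic through the five points.
- $(1,2)$: $H_1+2H_2-2\sum E_j$, with section the determinant of the matrix with rows $(h_0,h_1,h_2)$, $(k_0,k_1,k_2)$, $(k_1,k_2,k_3)$. At a point of the bilinear span of $C(\theta_1),C(\theta_2)$, with coordinates from (3.3), all three rows are combinations of $(1,\theta_1,\theta_1^2)$ and $(1,\theta_2,\theta_2^2)$, so the determinant vanishes. This is $\operatorname{BS}_2(C)$.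
- $(1,1)$: for $T=\{1,2,3,4\}$, $H_1+H_2-E_1-\cdots-E_4-2E_5$. With $U=\{4\}$, $T'=\{1,2,3\}$ the section is
$$\sum_T\frac{y_j}{\omega_T'(t_j)}\sum_{T'}\frac{z_jt_j}{\omega_{T'}'(t_j)}-\sum_T\frac{y_jt_j}{\omega_T'(t_j)}\sum_{T'}\frac{z_j}{\omega_{T'}'(t_j)} .$$
The products $y_jz_j$ cancel, which gives $\deg_{(y_j,z_j)}\le1$. Different choices of $U$ give independent sections, so this class moves.

Theorem B says that these $5+10+10+1+1+5=32$ classes are the extremal rays of $\operatorname{Eff}(X^{2,3}_5)$: all six pairs satisfy $b\in\{0,1,a-1,a,a+1\}$.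

## 5. Moving curves, and the class $3H_1-E_1-E_2-E_3-E_4-3E_5$

To bound $\operatorname{Eff}(X)$ from outside, the natural attempt is to intersect with curves through a general point. An effective divisor does not contain such a curve, so the intersection number is $\ge0$. This proves (1)–(3). Let $0\ne P\in H^0(X,D)$.

**Inequality (1).** A nonzero $P$ as in (3.1) has degrees $a,b\ge0$, and $e_j\ge\deg_{(y_j,z_j)}P\ge0$.

**Inequality (2).** The aim is $\sum_{i\ne j}e_i\ge2a+b$, which is $e_j\le\ell$ because $\ell=\sum e_i-2a-b$. Let $p$ be a general point. By Step 4 of Section 3 there is a curve of bidegree $(n,n+1)$ with rational normal components through $p$ and the $p_i$, $i\ne j$. It is smooth and passes once through each of these points. It misses $p_j$, since otherwise it would be $C$ by uniqueness, and $p\notin C$. It is not contained in the given divisor of class $D$, as $p$ is general. Hence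
$$na+(n+1)b\ \ge\ \sum_{i\ne j}m_i=(n+2)(a+b)-\sum_{i\ne j}e_i ,$$
which is the claim.

**Inequality (3).** The aim is $\sum e_i\ge a+2b$, which is $b\le c$. Let $p=(x,y)$ be general. In $\mathbb P^{n+1}$ take the rational normal curve of degree $n+1$ through the $N$ second projections and $y$; these are $n+4$ linearly general points. Parametrize it so that the points sit at finite parameters $\tau_1,\dots,\tau_N$ and $\tau_0$. Put
$$\varphi(\theta)=\sum_{i=1}^N\lambda_i\prod_{j\ne i}(\theta-\tau_j)\,\xi_i,\qquad\deg\varphi\le N-1=n+2 .$$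
Then $\varphi(\tau_i)\in\mathbb C^*\lambda_i\xi_i$, and $\varphi(\tau_0)=\sum\lambda_ic_i\xi_i$ with all $c_i=\prod_{j\neq i}(\tau_0-\tau_j)\ne0$. A vector representing $x$ can be written $\sum\mu_i\xi_i$ with all $\mu_i\ne0$, by adding a multiple of the relation $\sum\xi_i=0$. Choose $\lambda_i=\mu_i/c_i\neq0$, so that $\varphi(\tau_0)$ represents $x$. Using $\varphi$ (after removing common factors) for the first component, we get a rational curve of bidegree $(\alpha',n+1)$ with $\alpha'\le n+2$, through $p$ and all $p_i$. It is smooth and passes once through each $p_i$, because its second component is an embedding. As $p$ is general and $a\ge0$,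
$$(n+2)a+(n+1)b\ge\alpha'a+(n+1)b\ge\sum m_i=(n+3)(a+b)-\sum e_i ,$$
which is the claim.

**Where this stops.** The inequalities (1)–(3) are not sufficient. For $n=2$ take $D=3H_1-E_1-E_2-E_3-E_4-3E_5$. Its coordinates are $a=3$, $b=0$, $e_1=\dots=e_4=2$, $e_5=0$, so $\ell=8-6=2$ and $c=5$, and (1)–(3) hold. But no positive multiple $rD$ with $rD$ integral is effective. Indeed, a plane curve of degree $3r$ with multiplicity $3r$ at the fifth point is a union of $3r$ lines through that point. The four lines joining it to the other points are distinct, and each would have to occur $r$ times. That makes $4r>3r$ lines. What excludes $D$ is (6) with $q=1$, $S=\{1,2,3,4\}$: $a\le\ell+e_5$ reads $3\le2$. In the original coordinates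
$$\ell+e_5-a=3a+5b-m_1-m_2-m_3-m_4-2m_5 .$$
A curve $\Gamma$ giving this functional must have $E_5\cdot\Gamma=2$. In general, rewriting (4), (5), (6) in the $m_j$ shows that a curve $\Gamma$ giving such an inequality must satisfy $E_j\cdot\Gamma=2m+1,\ q+1,\ q$ respectively for $j\in S$, and $2m+2,\ q+2,\ q+1$ respectively for $j\notin S$. The two interpolation constructions above produce only curves with $E_j\cdot\Gamma\le1$, and they give no moving curves with these growing multiplicities. We leave curves and return to $f$.

## 6. Two vectors moved into a subbundle by hand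

Here is (6) for $q=0$, $S=\{1,2\}$, without curves. Take $v$ general, so $f(v)\ne0$ and $x_1,x_2\ne0$. As $t_1\ne t_2$, we can choose $\alpha,\beta$ in (1.1) so that the new $y_1,y_2$ are $0$. By invariance $f\not\equiv0$ on the subspace $y_1=y_2=0$. There all the $y$-degree $a$ of $f$ comes from $v_j$ with $j\notin S$, hence $a\le\sum_{j\notin S}e_j$.

In bundle language, we found a rank 2 subbundle $\mathcal OL\oplus\mathcal Os_0$ of $\mathcal E_0$, with $L=L_0+(\alpha+\beta t)V_0$, containing $v_1$ and $v_2$. We then scaled that subbundle against its complement and read off a degree. To get (6) with $q\ge1$ we want a rank 2 subbundle through $s_0$ containing $2q+2$ general vectors $v_j$. The subbundles $\mathcal OL\oplus\mathcal Os_0$ have only two parameters. A subbundle of lower degree has more room: the kernel of a surjection $(\psi_1,\psi_2,0):\mathcal E_0\to\mathcal O(q+1)$, with $\deg\psi_1=q+1$, $\deg\psi_2=q$, has $2q+2$ projective parameters and contains $s_0$. But this kernel is $\mathcal Os_0\oplus\mathcal O(-q)$ with quotient $\mathcal O(q+1)$.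 For $q\ge1$ it has no complement, since $\mathcal O(q+1)$ is not a summand of $\mathcal E_0$, and there is nothing to scale it against.

The way out is to use instead a direct sum $\mathcal E'=\mathcal Os_0\oplus\mathcal O(-q)\oplus\mathcal O(1-q)\subset\mathcal E_0$ of full rank, where scaling makes sense, and to describe $\mathcal E_0$ as the bundle obtained from $\mathcal E'$ by allowing simple poles at finitely many points $\zeta_i$ along prescribed directions $\rho_i$. Scaling moves the $\rho_i$. So we do not get one bundle with a torus action. We get a family of bundles over an affine space, with the torus acting on the affine space with all weights equal to $1$. On this family $f$ becomes a homogeneous polynomial, and its degree is $\ge0$. The inequalities (4) and (5) arise in the same way from a line subbundle $\mathcal O(-2m-1)$ (a map $\mathcal O(-2m-1)\to\mathcal E_0$ has $6m+6$ projective parameters, room for $3m+3$ vectors at two conditions each) and from a rank 2 subbundle of degree $-q$ not containing $s_0$ ($3q+4$ projective parameters, room for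 $3q+4$ vectors at one condition each).

## 7. Bundles with prescribed poles and the homogeneous polynomial $F^\sharp$

Fix $0\ne P\in H^0(X,D)$ and $f$ as in (3.2).

**Definition (the bundle $\mathcal E(\rho)$).** Let $d_1,d_2,d_3\in\mathbb Z$, let $\zeta_1,\dots,\zeta_M\in\mathbb A^1$ be distinct and different from all $t_j$, $Z=\prod(t-\zeta_i)$, and $\rho_i=(\rho_i^1,\rho_i^2,1)$. The sections of $\mathcal E=\mathcal E(\rho)$ are the triples $(F_1,F_2,F_3)$ of rational functions, regular on $\mathbb A^1$ except for at most simple poles at the $\zeta_i$ with residue vector in $\mathbb C\rho_i$, and with $F_\iota=O(t^{d_\iota})$ at $\infty$.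

Near $\zeta_i$ this is $\mathcal O^3+\mathcal O(t-\zeta_i)^{-1}\rho_i$, so $\mathcal E$ is a rank 3 bundle containing $\mathcal O(d_1)\oplus\mathcal O(d_2)\oplus\mathcal O(d_3)$ with quotient of length one at each $\zeta_i$. Its degree is $d_1+d_2+d_3+M$. Sections of $\mathcal E(-1)=\mathcal E(-\infty)$ are such triples with $F_\iota=O(t^{d_\iota-1})$. Fibres at $t_j$ are identified with $\mathbb C^3$ by evaluation. We use three cases, one for each of (4), (5), (6), with $|S|=3m+3,\ 3q+4,\ 2q+2$ respectively:

| case | $(d_1,d_2,d_3)$ | $M$ | $\rho_i$ | $s$ | $g$ | $K$ | $\nu$ | $\eta$ |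
|---|---|---|---|---|---|---|---|---|
| (4) | $(-2m-1,0,-2m)$ | $4m+2$ | $(\epsilon_i,\beta_i,1)$ | $(0,1,0)$ | $\mathrm{diag}(\tau,1,1)$ | $2m+1$ | $1$ | $0$ |
| (5) | $(-\alpha_1,-\alpha_2,0)$ | $q+1$ | $(\epsilon_i^1,\epsilon_i^2,1)$ | $(0,0,1)$ | $\mathrm{diag}(\tau,\tau,1)$ | $q$ | $2$ | $0$ |
| (6) | $(0,-q,1-q)$ | $2q$ | $(\beta_i,\epsilon_i,1)$ | $(1,0,0)$ | $\mathrm{diag}(\tau,\tau,1)$ | $q$ | $2$ | $1$ |

Here $\alpha_1=\lfloor q/2\rfloor$, $\alpha_2=\lceil q/2\rceil$, $\tau\in\mathbb C^*$. In each case one reads off
$$\deg\mathcal E=1,\quad s\in H^0(\mathcal E),\quad d_1,d_2\le0,\quad K=M+d_3-1=-d_1-d_2,\quad\det g=\tau^\nu,\quad gs=\tau^\eta s .$$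

**Constants and variables.** The $\zeta_i$ are constants. For $j\in S$, $v_j\in\mathbb C^3$ is a fixed nonzero vector in the $\tau$-eigenspace of $g$. For $j\notin S$, the components of $v_j$ on which $g$ acts by $\tau$ are variables, and the others are constants. The components of the $\rho_i$ on which $g$ acts by $\tau$ are also variables: the $\epsilon_i$ in (4), where the $\beta_i$ are constants; the $\epsilon_i^1,\epsilon_i^2$ in (5); the $\beta_i,\epsilon_i$ in (6). Let $\mathcal V$ be the affine space of all variables. Multiplying all variables by $\tau$ changes $\rho_i$ into $g\rho_i$, hence $\mathcal E$ into $g\mathcal E$.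

**Step 1: the section $V$.** We want a section of $\mathcal E(-1)$ depending polynomially on the variables. A section of $\mathcal E(-1)$ has $F_3=G/Z$ with $\deg G\le M+d_3-1=K$. Put $b_i=G(\zeta_i)/Z'(\zeta_i)$, the residue of $F_3$ at $\zeta_i$; the residue vector is $b_i\rho_i$. Since $d_1,d_2\le0$, the functions $F_1,F_2$ vanish at $\infty$, so $F_\iota=\sum_i\rho_i^\iota b_i/(t-\zeta_i)$. Expanding at $\infty$, the condition $F_\iota=O(t^{d_\iota-1})$ becomes
$$\sum_i\rho_i^\iota b_i\zeta_i^p=0\qquad(0\le p\le-d_\iota-1,\ \iota=1,2).\tag{7.1}$$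
These are $-d_1-d_2=K$ linear equations for the $K+1$ coefficients of $G$. Only the components $\rho^\iota$ with $d_\iota<0$ enter, and these are variables, so the matrix is linear in the variables. Thus $h^0(\mathcal E(-1))=K+1-\mathrm{rank}$. Let $G$ be given by the signed maximal minors. It solves (7.1), it is homogeneous of degree $K$ in the variables, and it is nonzero when the rank is $K$ (if $K=0$, $G=1$). Let $V=(F_1,F_2,F_3)$ be the resulting section. When all variables are scaled by $\tau$, the $b_i$ scale by $\tau^K$, and so $V$ becomes $V_\tau=\tau^KgV$.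

*Example: case (6), $q=1$.* Here $d=(0,-1,0)$, $M=2$, $K=1$, and (7.1) is the single equation $\epsilon_1b_1+\epsilon_2b_2=0$. As $Z'(\zeta_1)=-Z'(\zeta_2)=\zeta_1-\zeta_2$, it says $\epsilon_1G(\zeta_1)=\epsilon_2G(\zeta_2)$, so up to a constant factor $G(\zeta_1)=\epsilon_2$, $G(\zeta_2)=\epsilon_1$. With this scaling
$$F_2=\frac{\epsilon_1\epsilon_2}{\zeta_1-\zeta_2}\Big(\frac1{t-\zeta_1}-\frac1{t-\zeta_2}\Big)=\frac{\epsilon_1\epsilon_2}{Z},$$
which is $O(t^{-2})$ as required. $V$ vanishes only for $\epsilon_1=\epsilon_2=0$, a locus of codimension 2. The next step proves this in general.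

**Step 2: the good open set.** We need the bad parameters to have codimension $\ge2$, so that functions extend. Let $\mathcal U\subset\mathcal V$ be the set where the rank is $K$ and $s\notin V\cdot\langle1,t\rangle$. It is open, and stable under scaling because $V_\tau\in\mathbb C^* gV$ and $gs\in\mathbb C^*s$.

**Claim 7.1.** *$\mathcal V\setminus\mathcal U$ has codimension $\ge2$.*

*Proof.* The rank is $<K$ if and only if a nontrivial combination of the equations (7.1) vanishes identically. That is, there is $(\sigma_1,\sigma_2)\ne0$ with $\deg\sigma_\iota\le-d_\iota-1$ and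
$$\sum_ib_i\big(\sigma_1(\zeta_i)\rho_i^1+\sigma_2(\zeta_i)\rho_i^2\big)=0\quad\text{for all }G\text{ of degree}\le K.$$

*Cases (4), (6).* Only one of $d_1,d_2$ can be nonzero, and it equals $-K$. So there is one polynomial $\sigma$, of degree $\le K-1$, and taking $G=t^p$ the conditions are
$$\sum_i\epsilon_i\,\sigma(\zeta_i)\zeta_i^p/Z'(\zeta_i)=0\qquad(0\le p\le K).$$
For fixed $\sigma\ne0$ these $K+1$ linear forms in $\epsilon$ are independent. Indeed, a relation gives $\kappa\ne0$ with $\deg\kappa\le K$ such that $\sigma\kappa$ vanishes at all $M=2K$ points $\zeta_i$, while $\sigma\kappa\ne0$ has degree $\le2K-1$. As $\sigma$ varies in $\mathbb P^{K-1}$, the bad set has codimension $\ge(K+1)-(K-1)=2$; it is empty if $K=0$. If the rank is $K$, then $G\ne0$, so a nonzero multiple $(\alpha t+\beta)V$ has nonzero third component. As $s\ne0$ has third component $0$, $s\notin V\langle1,t\rangle$.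

*Case (5).* Since $M=q+1$ and $G$ ranges over all polynomials of degree $\le q$, the $b_i$ are arbitrary by interpolation. So the condition is $\sigma_1(\zeta_i)\epsilon_i^1+\sigma_2(\zeta_i)\epsilon_i^2=0$ for all $i$, with $\deg\sigma_\iota\le\alpha_\iota-1$. Suppose $\sigma=(\sigma_1,\sigma_2)$ vanishes at exactly $k$ of the $\zeta_i$. Then these are $q+1-k$ independent conditions on $\epsilon$, one for each remaining $i$. If $k\le\alpha_1\le\alpha_2$, vanishing at $k$ given points cuts the $q$-dimensional space of $\sigma$'s down to dimension $q-2k$. So such $\sigma$ form finitely many families of projective dimension $\le q-2k-1$, and the bad set they produce has codimension $\ge(q+1-k)-(q-2k-1)=k+2$. If $k>\alpha_1$, then also $k\ge\alpha_2$, and both $\sigma_\iota$ have more zeros than their degree allows, so $\sigma=0$, which is excluded. So the rank is $<K$ in codimension $\ge2$. If the rank is $K$ and $s=(\alpha t+\beta)V$, then $F_1=F_2=0$ and $F_3=1/(\alpha t+\beta)=O(t^{-1})$. So $\alpha\ne0$, the pole is some $\zeta_i$ with $b_i\ne0$, and $\rho_i^1b_i=\rho_i^2b_i=0$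 gives $\epsilon_i^1=\epsilon_i^2=0$, a locus of codimension 2. $\square$

**Step 3: a frame $(L,V,s)$ over $\mathcal U$.** This identifies $\mathcal E$ with $\mathcal E_0$, up to the ambiguity (1.1). On $\mathcal U$ we have $h^0(\mathcal E(-1))=1$ and $\deg\mathcal E=1$. By Grothendieck's splitting theorem $\mathcal E$ is a sum of three line bundles $\mathcal O(a_i)$ with $\sum a_i=1$ and $\sum\max(a_i,0)=h^0(\mathcal E(-1))=1$. So exactly one $a_i$ is positive, equal to $1$, and the other two are $\le0$ with sum $0$. Hence $\mathcal E\cong\mathcal O(1)\oplus\mathcal O^2$. The section $V$ spans the subbundle $\mathcal O(1)$, the kernel of $H^0(\mathcal E)\to H^0(\mathcal E/V\mathcal O(1))=\mathbb C^2$ is $V\langle1,t\rangle$, and $s$ has nonzero image. Choose $L\in H^0(\mathcal E)$ whose image is independent of that of $s$. Then $(L,V,s):\mathcal O\oplus\mathcal O(1)\oplus\mathcal O\to\mathcal E$ is an isomorphism and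
$$H^0(\mathcal E)=\mathbb CL\oplus\mathbb Cs\oplus V\langle1,t\rangle .\tag{7.2}$$
The function $Z\det(L,V,s)$ is a polynomial, because the lattice of $\mathcal E$ at $\zeta_i$ contains $\mathcal O^3$ with index one. It has order $\le M+d_1+d_2+d_3-1=0$ at $\infty$. So it is a constant, nonzero because $(L,V,s)$ is a frame. Normalize $L$ so that
$$\det(L,V,s)=1/Z.\tag{7.3}$$
By (7.2), $L$ is then unique up to $L\mapsto L+(\alpha+\beta t)V+\gamma s$.

**Step 4: the function $F^\sharp$.** Now transplant $f$. On $\mathcal U$ write
$$v_j=x_jL(t_j)+y_jV(t_j)+z_js(t_j),\qquad F^\sharp:=f\big((x_j,y_j,z_j)_j\big).$$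
Changing $L$ changes the coordinates by (1.1), so $F^\sharp$ does not depend on the choice of $L$.

**Step 5: $F^\sharp$ is a polynomial.** Since $d_1,d_2\le0$, a section of $\mathcal E$ is given by a polynomial $G$ with $\deg G\le M+d_3$ and constants $c_1,c_2$, via $F_3=G/Z$ and $F_\iota=c_\iota+\sum_i\rho_i^\iota b_i/(t-\zeta_i)$, subject to the linear conditions $F_\iota=O(t^{d_\iota})$ for $\iota=1,2$. The coefficients of these conditions are polynomial in the variables. So $H^0(\mathcal E)$ is the kernel of a matrix with polynomial entries. On $\mathcal U$ its dimension is constantly $4$ by (7.2), so these kernels form a vector bundle on $\mathcal U$, in which $V,tV,s$ span a rank 3 subbundle. Locally on $\mathcal U$ choose a regular complementary section $L$. The constant $Z\det(L,V,s)$ is then a nowhere vanishing regular function on that open set, so $L$ can be normalized regularly. As $\det(L,V,s)(t_j)=1/Z(t_j)\ne0$, Cramer's rule shows that $x_j,y_j,z_j$ are regular. Thus $F^\sharp$ is regular on $\mathcal U$. By Claim 7.1 and Hartogs' theorem it extends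 to a polynomial on $\mathcal V$.

**Step 6: homogeneity.** We compute the degree. Scale the variables by $\tau$. Then $V_\tau=\tau^KgV$ and $s=\tau^{-\eta}gs$. The new $L$ can be taken as $L_\tau=\mu gL$, and (7.3) requires $\mu\,\tau^{K-\eta+\nu}=1$. So for $v=xL+yV+zs$ at $t_j$,
$$gv=\tau^{K+\nu-\eta}x\,L_\tau+\tau^{-K}y\,V_\tau+\tau^\eta z\,s .$$
For $j\notin S$ the new vector is $gv_j$. For $j\in S$ it is $v_j$ itself, which equals $\tau^{-1}gv_j$. Since $f$ has total degrees $c,a,b$ in $x,y,z$ and degree $e_j$ in $v_j$, $F^\sharp$ is homogeneous of degree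
$$\delta=(K+\nu-\eta)c-Ka+\eta b-\sum_Se_j .\tag{7.4}$$
If $F^\sharp\not\equiv0$, then $\delta\ge0$. Substitute $c=a+\ell$ and $b=\sum_je_j-2a-\ell$:

- case (4): $\delta=(2m+2)c-(2m+1)a-\sum_Se_j=(2m+2)\ell+a-\sum_Se_j$;
- case (5): $\delta=(q+2)c-qa-\sum_Se_j=(q+2)\ell+2a-\sum_Se_j$;
- case (6): $\delta=(q+1)c-qa+b-\sum_Se_j=q\ell+\sum_{j\notin S}e_j-a$.

These are exactly (4), (5), (6). It remains to choose the constants so that $F^\sharp\not\equiv0$.

## 8. A general tuple of vectors occurs in the family

Let $v=(v_j)$ be general; in particular $f(v)\ne0$ and all $x_j\ne0$. Regard $v_j=x_jL_0+y_jV_0+z_js_0$ as a vector in $(\mathcal E_0)_{t_j}$.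

**Claim 8.1.** *In each case there is an isomorphism $\mathcal E_0\cong\mathcal E(\rho)$, for some data $\zeta,\rho$ of the relevant type, sending $s_0$ to $s$ and each $v_j$, $j\in S$, into the $\tau$-eigenspace of $g$.*

**Step 1: the claim suffices.** Take all constants and variables from this isomorphism. We get a point of $\mathcal U$, because $h^0(\mathcal E_0(-1))=1$ and $s_0\notin V_0\langle1,t\rangle$. At this point $V=\lambda V_0$ and $L=\mu L_0+(\alpha+\beta t)V_0+\gamma s_0$ with $\lambda,\mu\ne0$. So the coordinates of $v_j$ in the frame $(L,V,s)$ are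
$$x_j'=\frac{x_j}\mu,\qquad y'_j=\frac{y_j}\lambda-\frac{\alpha+\beta t_j}\lambda x_j',\qquad z_j'=z_j-\gamma x_j',$$
and by (1.1) and the degrees of $f$, $F^\sharp=f(x',y',z')=\mu^{-c}\lambda^{-a}f(v)\ne0$. Hence $F^\sharp\not\equiv0$.

**Step 2: recognizing $\mathcal E(\rho)$.** The next lemma says that a suitable full-rank direct sum inside $\mathcal E_0$ is all we need.

**Lemma 8.2.** *Let $\mathcal E'=\mathcal O(d_1)\oplus\mathcal O(d_2)\oplus\mathcal O(d_3)\subset\mathcal E_0$ be a subsheaf whose quotient has length one at each of distinct points $\zeta_1,\dots,\zeta_M\in\mathbb A^1\setminus\{t_j\}$ and is zero elsewhere. Suppose $\mathcal E''=\mathcal O(d_1)\oplus\mathcal O(d_2)$ is saturated in $\mathcal E_0$, that is, $\mathcal E_0/\mathcal E''$ is torsion-free. Then $\mathcal E_0=\mathcal E(\rho)$ for some $\rho_i$ with third component $1$, compatibly with the fibres of $\mathcal E'$ at the $t_j$.*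

*Proof.* Put $\pi=t-\zeta_i$. By elementary divisors, near $\zeta_i$ there is a basis $w,w_2,w_3$ of $\mathcal E'$ such that $\pi^{-1}w,w_2,w_3$ is a basis of $\mathcal E_0$. So $\mathcal E_0=\mathcal E'+\mathcal O\pi^{-1}w$ with $w\in\mathcal E'\setminus\pi\mathcal E'$. Written as triples via $\mathcal E'$, the sections of $\mathcal E_0$ near $\zeta_i$ are the triples with at most a simple pole and residue vector in $\mathbb Cw(\zeta_i)$, where $w(\zeta_i)\ne0$. Suppose $w(\zeta_i)$ had third component $0$. Then $w=w''+\pi w'$ with $w''\in\mathcal E''$, $w'\in\mathcal E'$, so $\pi^{-1}w''=\pi^{-1}w-w'\in\mathcal E_0$. By saturation $w''\in\pi\mathcal E''$, whence $w\in\pi\mathcal E'$, a contradiction. So we may scale $w(\zeta_i)$ to a vector $\rho_i$ with third component $1$. Away from the $\zeta_i$, in particular at $\infty$ and at the $t_j$, $\mathcal E_0=\mathcal E'$. $\square$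

In each case we now find a subbundle of $\mathcal E_0$ through the $v_j$, $j\in S$, by counting linear equations, and show by a dimension count that for general $v$ the solution is not degenerate. In these counts the loci of lines $(\mathbb Cv_j)_{j\in S}$ to be avoided are finite unions of images of algebraic families. If all have dimension less than that of the space of all tuples of lines, a general $v$ avoids them.

**Step 3: case (4), a line subbundle through $3m+3$ vectors.** Now $K=2m+1$. For forms $\phi_1,\phi_2,\phi_3$ of degrees $K,K+1,K$ consider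
$$x_j\phi_2(t_j)=y_j\phi_1(t_j),\qquad x_j\phi_3(t_j)=z_j\phi_1(t_j)\qquad(j\in S).$$
There are $3K+4=6m+7$ unknowns and $2|S|=6m+6$ equations, so there is a nonzero solution. Since $x_j\ne0$, it satisfies $(\phi_1,\phi_2,\phi_3)(t_j)\in\mathbb Cv_j$.

*For general $v$, no nonzero solution has $\phi_1,\phi_2$ with a common zero on $\mathbb P^1$.* Triples with such a common zero form a proper closed subset of $\mathbb P^{6m+6}$, given by the resultant. Those that do not vanish at any $t_j$, $j\in S$, determine the lines $\mathbb Cv_j$, hence give a subset of $(\mathbb P^2)^S$ of dimension $\le6m+5<6m+6=\dim(\mathbb P^2)^S$. Triples vanishing at exactly $k\ge1$ of the $t_j$, $j\in S$, exist only for $k\le K+1$ and then have projective dimension $\le6m+6-3k$. They determine the lines $\mathbb Cv_j$ at the other points and leave $k$ lines free, which is $2k$ parameters. The total is $\le6m+6-k<6m+6$.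

So the solution defines a line subbundle $\mathcal S=\mathcal O(-K)\subset\mathcal E_0$ with $v_j\in\mathcal S_{t_j}$ for $j\in S$. As $(\phi_1,\phi_2)$ vanishes nowhere, $\mathcal S\oplus\mathcal Os_0$ is a subbundle, with quotient of degree $1+K$, that is, $\mathcal O(2m+2)$. We lift a map $\mathcal O(-2m)\to\mathcal O(2m+2)$, which is a form of degree $4m+2$, to $\mathcal E_0$. The obstruction lies in
$$H^1\big(\mathcal O(2m)\otimes(\mathcal S\oplus\mathcal O)\big)=H^1(\mathcal O(-1)\oplus\mathcal O(2m))=0 .$$
So every such form lifts; choose one with simple zeros $\zeta_1,\dots,\zeta_{4m+2}\in\mathbb A^1\setminus\{t_j\}$. Then $\mathcal E'=\mathcal S\oplus\mathcal Os_0\oplus\mathcal O(-2m)\subset\mathcal E_0$ has quotient of length one at each $\zeta_i$ and zero elsewhere, and Lemma 8.2 applies with $\mathcal E''=\mathcal S\oplus\mathcal Os_0$. The element $s_0$ corresponds to $(0,1,0)$, and $v_j$, $j\in S$, lies in the first summand, the $\tau$-eigenspace of $\mathrm{diag}(\tau,1,1)$.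

**Step 4: case (5), a rank 2 subbundle through $3q+4$ vectors.** Consider forms $(\psi_1,\psi_2,\psi_3)$ of degrees $q+1,q,q+1$ with
$$\psi_1(t_j)x_j+\psi_2(t_j)y_j+\psi_3(t_j)z_j=0\qquad(j\in S):$$
$3q+5$ unknowns, $3q+4$ equations, so there is a nonzero solution. Call a triple *good* if it has no common zero, $\psi_3$ has $q+1$ distinct zeros, all in $\mathbb A^1\setminus\{t_j\}$, and the kernel $\mathcal S$ of $(\psi_1,\psi_2,\psi_3):\mathcal E_0\to\mathcal O(q+1)$ is isomorphic to $\mathcal O(-\alpha_1)\oplus\mathcal O(-\alpha_2)$.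

*Good triples form a dense open subset of $\mathbb P^{3q+4}$.* The first two conditions are open and nonempty. Given the first, $\mathcal S$ has rank 2 and degree $1-(q+1)=-q$. If $\mathcal S=\mathcal O(u)\oplus\mathcal O(u')$ with $u+u'=-q$, then $h^0(\mathcal S(\alpha_1-1))=0$ means $u,u'\le-\alpha_1$. Then also $u,u'\ge-q+\alpha_1=-\alpha_2$, and as $\alpha_2-\alpha_1\le1$ this forces $\mathcal S\cong\mathcal O(-\alpha_1)\oplus\mathcal O(-\alpha_2)$. So the last condition is $h^0(\mathcal S(\alpha_1-1))=0$, that is, injectivity of $H^0(\mathcal E_0(\alpha_1-1))\to H^0(\mathcal O(q+\alpha_1))$, which is open. It is nonempty: $\mathcal Hom(\mathcal O(-\alpha_1)\oplus\mathcal O(-\alpha_2),\mathcal E_0)$ is globally generated, and $3\times2$ matrices of rank $\le1$ have codimension $2$. So the pairs (point of $\mathbb P^1$, map dropping rank there) have codimension $2$ in $\mathbb P^1\times\operatorname{Hom}$, and a general map drops rank nowhere. Its cokernel is a line bundle of degree $q+1$, hence a quotient $\mathcal E_0\to\mathcal O(q+1)$ with the desired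 kernel.

*A general $v$ admits only good nonzero solutions.* A triple not vanishing at $t_j$ restricts the line $\mathbb Cv_j$ to a $\mathbb P^1$; a triple vanishing there does not restrict it. Bad triples not vanishing at any $t_j$, $j\in S$, give together with the lines a family of dimension $\le(3q+3)+(3q+4)<2|S|=6q+8$. Triples vanishing at exactly $k\ge1$ of these points exist only for $k\le q+1$ and give dimension $\le(3q+4-3k)+(3q+4)+k=6q+8-2k<2|S|$.

For a good solution, $v_j\in\mathcal S_{t_j}$ for $j\in S$. Since $s_0\mapsto\psi_3\ne0$, the sheaf $\mathcal E'=\mathcal S\oplus\mathcal Os_0\subset\mathcal E_0$ has quotient $\mathcal O(q+1)/\psi_3\mathcal O$, of length one at the $q+1$ zeros $\zeta_i$ of $\psi_3$. Lemma 8.2 applies with $\mathcal E''=\mathcal S$. The element $s_0$ corresponds to $(0,0,1)$, and $v_j$, $j\in S$, lies in the first two summands, the $\tau$-eigenspace of $\mathrm{diag}(\tau,\tau,1)$.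

**Step 5: case (6), a rank 2 subbundle containing $s_0$ through $2q+2$ vectors.** Consider forms $(\psi_1,\psi_2)$ of degrees $q+1,q$ with $\psi_1(t_j)x_j+\psi_2(t_j)y_j=0$ for $j\in S$: $2q+3$ unknowns, $2q+2$ equations, so there is a nonzero solution.

*For general $v$ no nonzero solution has a common zero of $\psi_1,\psi_2$.* Pairs with a common zero form a proper closed subset of $\mathbb P^{2q+2}$. Those that do not vanish at any $t_j$, $j\in S$, determine the points $(x_j:y_j)$ and form a family of dimension $\le2q+1<2q+2=\dim(\mathbb P^1)^S$. Pairs vanishing at exactly $k\ge1$ of these points exist only for $k\le q+1$ and give dimension $\le(2q+2-2k)+k<2q+2$.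

So $(\psi_1,\psi_2,0):\mathcal E_0\to\mathcal O(q+1)$ is surjective with kernel $\mathcal S=\mathcal Os_0\oplus\mathcal O(-q)$, and $v_j\in\mathcal S_{t_j}$ for $j\in S$. Since
$$H^1(\mathcal O(q-1)\otimes\mathcal S)=H^1(\mathcal O(q-1)\oplus\mathcal O(-1))=0,$$
there is a map $\mathcal O(1-q)\to\mathcal E_0$ inducing a form of degree $2q$ with prescribed simple zeros $\zeta_i\in\mathbb A^1\setminus\{t_j\}$. Lemma 8.2 applies to $\mathcal E'=\mathcal Os_0\oplus\mathcal O(-q)\oplus\mathcal O(1-q)$ with $\mathcal E''=\mathcal S$. The element $s_0$ corresponds to $(1,0,0)$, and $v_j$, $j\in S$, lies in the first two summands.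

This proves Claim 8.1, so (4)–(6) hold for effective classes. With Section 5, and because (1)–(6) are linear, they hold on $\operatorname{Eff}(X)$. $\square$

## 9. The cone cut out by (1)–(6) is spanned by the $\Theta(a,b,T)$

Let $\mathcal P$ be the cone defined by (1)–(6). It contains all $\Theta(a,b,T)$, since these are effective.

**Proposition 9.1.** *$\mathcal P$ is generated by the $\Theta(a,b,T)$, contains no line, and $\ell>0$ on $\mathcal P\setminus\{0\}$.*

**Step 1: pass to a slice.** On $\mathcal P$ we have $0\le e_j\le\ell$. If $\ell=0$, then $e=0$, and $0=\sum e_j=2a+b+\ell$ gives $a=b=0$. So $\ell>0$ on $\mathcal P\setminus\{0\}$, and $\mathcal P$ contains no line. Normalize $\ell=1$ and write $\vartheta:=e\in[0,1]^N$, $b=\sum\vartheta_j-2a-1$. The inequalities become those of a polytope $\Pi\ni(\vartheta,a)$ in $[0,1]^N\times\mathbb R$: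

- $a\ge0$;
- $\mathrm I_0$: $\ \frac13\sum\vartheta_j-a\le\frac23$ (from (3));
- $\mathrm I_{3m+3}$: $\ \sum_S\vartheta_j-a\le2m+2$ for $|S|=3m+3$, $m\ge0$;
- $\mathrm I_{3q+4}$: $\ \frac12\sum_S\vartheta_j-a\le\frac{q+2}2$ for $|S|=3q+4$, $q\ge0$;
- $\mathrm U_0$: $\ a-\frac12\sum\vartheta_j\le-\frac12$ (from $b\ge0$);
- $\mathrm U_{2q+2}$: $\ a-\sum_{j\notin S}\vartheta_j\le q$ for $|S|=2q+2$, $q\ge0$.

In particular $\sum\vartheta_j\ge1+2a\ge1$. The classes $\Theta$ are the points $(1_T,a)$ with $w=|T|\ge1$ and $a$ an integer such that $0\le w-2a-1\le a+1$, that is,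
$$\lfloor w/3\rfloor\le a\le\lfloor(w-1)/2\rfloor\tag{9.1}$$
(use $\lceil(w-2)/3\rceil=\lfloor w/3\rfloor$). The range is nonempty for all $w\ge1$: for $w=1,2$ both ends are $0$, and for $w\ge3$ we have $w/3\le(w-1)/2$.

**Step 2: separation.** This reduces the claim to three families of inequalities. If some point of $\Pi$ were outside the convex hull of the points $(1_T,a)$, a linear functional $u\cdot\vartheta+\kappa a$ would be strictly larger on it than on all $(1_T,a)$, and we may scale to $\kappa\in\{0,-1,1\}$. By (9.1) it therefore suffices to show, for all $u\in\mathbb R^N$ and $(\vartheta,a)\in\Pi$, with $u(T)=\sum_{j\in T}u_j$: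
$$\begin{aligned}&\text{(i)}\quad u\cdot\vartheta\le\max_{T\ne\emptyset}u(T),\\ &\text{(ii)}\quad u\cdot\vartheta-a\le\max_{T\ne\emptyset}\big(u(T)-\lfloor\tfrac{|T|}3\rfloor\big),\\ &\text{(iii)}\quad u\cdot\vartheta+a\le\max_{T\ne\emptyset}\big(u(T)+\lfloor\tfrac{|T|-1}2\rfloor\big).\end{aligned}$$

**Step 3: proof of (i).** If some $u_j\ge0$, take $T=\{j:u_j\ge0\}$. Otherwise $u\cdot\vartheta\le(\max u_j)\sum\vartheta_j\le\max u_j$, and a singleton works.

**Step 4: reduction of (ii) to $0\le u_j\le1$.** If all $u_j<0$, then $u\cdot\vartheta-a\le\max u_j$; take a singleton. Otherwise let $u'$ be $u$ clipped to $[0,1]$. Then $u\cdot\vartheta\le u'\cdot\vartheta+\sum(u_j-1)^+$. Start from an optimal $T$ for $u'$. Adding a $j$ with $u_j>1$ raises $u'(T)$ by $1$ and $\lfloor|T|/3\rfloor$ by at most $1$. Removing a $j$ with $u_j<0$ leaves $u'(T)$ unchanged and does not raise $\lfloor|T|/3\rfloor$. So doing this for all such $j$ does not decrease the $u'$-value. If this leaves $\emptyset$, then no $u_j>1$ exists and the optimal $u'$-value was $\le0$; we take $\{j'\}$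 with $u_{j'}\ge0$, whose $u$-value is $\ge 0$. Otherwise, for the new $T$ the $u$-value exceeds the $u'$-value by $\sum(u_j-1)^+$. In both cases (ii) for $u'$ implies (ii) for $u$. After permuting indices we assume $1\ge u_1\ge\cdots\ge u_N\ge0$, and we set $u_j=0$ for $j>N$.

**Step 5: the candidate $T$ for (ii).** Let $m\ge0$ be minimal with $u_{3m+3}+u_{3m+4}+u_{3m+5}\le1$, and put $W=3m+2$. If $m\ge1$, minimality gives $u_{3m}+u_{3m+1}+u_{3m+2}>1$. As all are $\le1$, $u_{3m+1}>0$, so $3m+1\le N$. Thus $W\le N+1$; this also holds for $m=0$. Let $T=\{1,\dots,\min(W,N)\}$. Then $\lfloor|T|/3\rfloor=m$ (if $W=N+1$, $|T|=3m+1$), so the right side of (ii) is $\ge u(T)-m$. We must show $u\cdot\vartheta-a\le u(T)-m$. It suffices to find a convex combination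
$$u^*\cdot\vartheta-a\le u^*(T)-m\tag{9.2}$$
of inequalities valid on $\Pi$ with $u_j^*\le u_j$ for $j\in T$ and $u_j^*\ge u_j$ for $j\le N$, $j\notin T$; for then $u\cdot\vartheta\le u^*\cdot\vartheta+(u-u^*)(T)$ because $0\le\vartheta_j\le1$. Below, $\mathrm I_L$ is used with $S=[L]=\{1,\dots,L\}$.

**Step 6: (ii) when $u_W\ge\frac13$.** Here $W\le N$. Let $\alpha,\beta,\gamma=u_{3m+3},u_{3m+4},u_{3m+5}$, so $\alpha+\beta+\gamma\le1$. If $\alpha\le\frac13$, use $\mathrm I_0$: $u^*=\frac13$ throughout, and the right side is $\frac23=\frac W3-m$.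

If $\alpha>\frac13$, then $3m+3\le N$. Put $\beta^*=\max(\beta,\frac{1-\alpha}2)$, $\gamma^*=1-\alpha-\beta^*$. Then $\alpha\ge\beta^*$, since $\alpha\ge\beta$ and $\alpha\ge\frac{1-\alpha}2$. Also $\beta^*\ge\gamma^*$, since $\beta^*\ge\frac{1-\alpha}2$. Finally $\gamma^*\ge\gamma\geq 0$: if $\beta^*=\beta$ this is $\alpha+\beta+\gamma\le1$, and otherwise $\gamma^*=\frac{1-\alpha}2\ge\frac{\beta+\gamma}2\ge\gamma$. Use
$$3\gamma^*\,\mathrm I_0+2(\beta^*-\gamma^*)\,\mathrm I_{3m+4}+(\alpha-\beta^*)\,\mathrm I_{3m+3},$$
whose weights are nonnegative with sum $\alpha+\beta^*+\gamma^*=1$. (If $3m+4>N$, then $\beta=0$, $\beta^*=\gamma^*$, and $\mathrm I_{3m+4}$ is not used.) Here $u_j^*=\alpha$ for $j\le3m+3$, $u^*_{3m+4}=\beta^*$, and $u_j^*=\gamma^*$ afterwards, so the comparison with $u$ is as required. The right side is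
$$2\gamma^*+(m+2)(\beta^*-\gamma^*)+(2m+2)(\alpha-\beta^*)=(2m+2)\alpha-m(\beta^*+\gamma^*)=(3m+2)\alpha-m=u^*(T)-m .$$

**Step 7: (ii) when $u_W<\frac13$.** Put $h=u_W$. If $m=0$, then $3h\,\mathrm I_0+(1-3h)(-a\le0)$ gives $h\sum\vartheta_j-a\le2h$. This is (9.2) with $u^*=h$, $T=\{1,2\}$.

If $m\ge1$, then $h+u_{3m+1}+u_{3m}>1>3h$. So we can choose $d_2=h+\varsigma(u_{3m+1}-h)$, $d_3=h+\varsigma(u_{3m}-h)$ with $\varsigma\in[0,1]$ and $h+d_2+d_3=1$. Then $h\le d_2\le d_3$, $d_2\le u_{3m+1}$, $d_3\le u_{3m}$. Use
$$3h\,\mathrm I_0+2(d_2-h)\,\mathrm I_{3m+1}+(d_3-d_2)\,\mathrm I_{3m},$$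
with nonnegative weights of sum $h+d_2+d_3=1$. The right sides of $\mathrm I_{3m+1}$ and $\mathrm I_{3m}$ are $\frac{m+1}2$ and $2m$. Here $u_j^*=d_3$ for $j\le3m$, $u_{3m+1}^*=d_2$, and $u_j^*=h$ afterwards, so the comparison with $u$ is as required. The right side is
$$2h+(d_2-h)(m+1)+2m(d_3-d_2)=2md_3+(1-m)d_2+(1-m)h=3md_3+d_2+h-m=u^*(T)-m .$$
If $W=N+1$, then $h=0$ and the missing term of index $W$ does not matter. This proves (ii).

**Step 8: reduction of (iii) to $-1\le u_j\le0$.** If all $u_j<-1$, let $u_{\max}=\max u_j$. By $\mathrm U_0$, $a\le\frac12(\sum\vartheta_j-1)$, so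
$$u\cdot\vartheta+a\le u_{\max}\sum\vartheta_j+\tfrac12\Big(\sum\vartheta_j-1\Big)=u_{\max}+\big(u_{\max}+\tfrac12\big)\Big(\sum\vartheta_j-1\Big)\le u_{\max};$$
take a singleton. Otherwise let $u'$ be $u$ clipped to $[-1,0]$. Then $u\cdot\vartheta\le u'\cdot\vartheta+\sum u_j^+$. From an optimal $T$ for $u'$ add all $j$ with $u_j>0$. Then remove $j$ with $u_j<-1$ as long as $|T|\ge2$; each removal raises $u'(T)$ by $1$ and lowers $\lfloor\frac{|T|-1}2\rfloor$ by at most $1$. So the $u'$-value does not decrease. If a singleton $\{j\}$ with $u_j<-1$ remains, then no $u_i>0$ exists and its $u'$-value is $-1$; replace it by $\{j'\}$ with $u_{j'}\ge-1$. For the resulting $T$ the $u$-value is the $u'$-value plus $\sum u_j^+$. So we assume $0\ge u_1\ge\cdots\ge u_N\ge-1$ and set $u_j=-1$ for $j>N$.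

**Step 9: the candidate $T$ for (iii).** Let $p\ge0$ be minimal with $u_{2p+2}+u_{2p+3}\le-1$, and put $W=2p+1$. If $p\ge1$, minimality gives $u_{2p}+u_{2p+1}>-1$, which forces $u_{2p+1}>-1$, so $2p+1\le N$. Hence $W\le N$ always. Put $T=[W]$, for which $\lfloor\frac{|T|-1}2\rfloor=p$. We need $u\cdot\vartheta+a\le u(T)+p$. As before, it suffices to find a convex combination $u^*\cdot\vartheta+a\le u^*(T)+p$ with $u^*\le u$ on $T$ and $u^*\ge u$ off $T$. Let $\alpha,\beta,\gamma=u_{2p+1},u_{2p+2},u_{2p+3}$.

*If $\alpha\ge-\frac12$.* Since $\gamma\le\beta$ and $\beta+\gamma\le-1$, $\gamma\le-\frac12$. Let $h=\max(\beta,-\frac12)$, so $\beta\le h\le\alpha$ and $-1-h\ge\gamma$. Use $(-2h)\,\mathrm U_0+(1+2h)\,\mathrm U_{2p+2}$ with $S=[2p+2]$. (If $h>-\frac12$, then $\beta>-1$, so $2p+2\le N$; if $h=-\frac12$, the second weight is $0$.) Here $u_j^*=h$ for $j\le2p+2$ and $u_j^*=-1-h$ afterwards; for $h=-\frac12$ these agree. The right side is $h+(1+2h)p=(2p+1)h+p=u^*(T)+p$.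

*If $\alpha<-\frac12$ and $p=0$.* All $u_j\le\alpha$, so
$$u\cdot\vartheta+a\le\alpha\sum\vartheta_j+\tfrac12\Big(\sum\vartheta_j-1\Big)=\alpha+\big(\alpha+\tfrac12\big)\Big(\sum\vartheta_j-1\Big)\le\alpha=u(T)+p .$$

*If $\alpha<-\frac12$ and $p\ge1$.* Let $h=-1-\alpha\in(-\frac12,0]$. By minimality of $p$, $h<u_{2p}$. Use $(-2h)\,\mathrm U_0+(1+2h)\,\mathrm U_{2p}$ with $S=[2p]$. Here $u_j^*=h$ for $j\le2p$ and $u_j^*=-1-h=\alpha$ afterwards. The right side is $h+(1+2h)(p-1)=2ph-h-1+p=2ph+\alpha+p=u^*(T)+p$.

This proves (iii) and Proposition 9.1. $\square$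

## 10. Extremal rays and proof of Theorems A and B

**Theorem B(i),(ii).** By Sections 5–8, $\operatorname{Eff}(X)\subset\mathcal P$. By Section 9, $\mathcal P$ is generated by the $\Theta(a,b,T)$. By Section 4 these are effective. So all three cones coincide. In particular $\operatorname{Eff}(X)$ is closed and polyhedral, contains no line, and $\ell>0$ on $\operatorname{Eff}(X)\setminus\{0\}$.

**Which $\Theta$ are extremal.** In the slice $\ell=1$ every generator is a point $(1_T,a)$, and $1_T$ is a vertex of the cube. So a convex expression of $(1_T,a)$ by generators involves only the same $T$. By (9.1) the vertices are exactly the points with $a\in\{\lfloor w/3\rfloor,\lfloor(w-1)/2\rfloor\}$, $w=|T|\ge1$. With $b=w-2a-1$: $a=\lfloor w/3\rfloor$ means $w\in\{3a,3a+1,3a+2\}$, that is, $b\in\{a-1,a,a+1\}$; and $a=\lfloor(w-1)/2\rfloor$ means $w\in\{2a+1,2a+2\}$, that is, $b\in\{0,1\}$. This is the first assertion of (iii).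

Now let $\Theta=\Theta(a,b,T)$ span an extremal ray. The remaining steps identify it according to $(a,b)$.

**Step 1: $a=b=0$.** $T=\{j\}$ and $\Theta=E_j$.

**Step 2: $b=0$, $a\ge1$, and $(a,b)=(0,1)$.** For $b=0$ the section $P_{T,U}$ involves only $y$, so by (3.1) on $Y_1$, $\Theta$ is the pullback of an effective class on $Y_1$. Pullback of classes is linear, injective and preserves effectivity. If the class on $Y_1$ is a sum of two classes in $\operatorname{Eff}(Y_1)$ or its closure, their pullbacks lie in the closed cone $\operatorname{Eff}(X)$ and are proportional to $\Theta$, so the two classes are proportional on $Y_1$. Hence it is extremal in $\operatorname{Eff}(Y_1)$. For $(0,1)$ we have $|T|=2$ and $\Theta=H_2-\sum_{j\notin T}E_j$ with $n+1$ points. Its section involves only $z$, and the same argument shows that it is a pulled-back extremal class from $Y_2$.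

**Step 3: $b=a+1$, $a\ge1$.** We show that this is a BSJ ray. Now $|T|=3a+2$, $U=\emptyset$, $T'=T$. Put $k=2a$, $I=\{1,\dots,N\}\setminus T$, $l=|I|=n+1-3a\ge0$; then $3k+2l-2=2n$. Conversely, in every admissible pair $k$ is even, so every BSJ divisor arises from such $a$ and $I$. Let $B$ be the prime divisor $\operatorname{BJ}(p_i\,(i\in I),\operatorname{BS}_k(C))$.

*$P_{T,\emptyset}$ vanishes on $B$.* By (3.3) a general point of $B$ is represented by $(y,z)$ with, for $j\in T$,
$$y_j=\sum_{i=1}^k\frac{\lambda_i}{t_j-\theta_i},\qquad z_j=\sum_{i=1}^k\frac{\mu_i}{t_j-\theta_i};$$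
joining with the $p_i=([\mathbf 1_i],[\mathbf 1_i])$, $i\in I$, makes the coordinates in $I$ arbitrary, and these do not occur in $P_{T,\emptyset}$. Let $\phi(t)=\prod_{i=1}^k(t-\theta_i)$, a polynomial with $k+1=2a+1=a+b$ coefficients. For $j\in T$, $y_j\phi(t_j)$ and $z_j\phi(t_j)$ are the values at $t_j$ of polynomials of degree $\le k-1$. Applying row $r$ of the matrix (4.1) to the coefficient vector of $\phi$ gives $\sum_{j\in T}t_j^ry_j\phi(t_j)/\omega_T'(t_j)$, or the same with $z_j$. Here $r\le b-1=a$, so the polynomial in question has degree $\le a+2a-1=3a-1\le|T|-2$, and the sum is $0$. So the nonzero coefficient vector of $\phi$ lies in the kernel of the matrix, and $P_{T,\emptyset}=0$ at this point.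

Hence $\Theta=[B]+[B']$ with $B'$ effective. As $\Theta$ is extremal and $[B]\neq0$, $[B]$ spans its ray.

**Step 4: $1\le b\le a$.** We show that $\Theta$ is movable. By (4.2), $h^0(\Theta)\ge2$. Write $|\Theta|=|M|+F$ with $F$ the fixed divisor and $M$ nonzero without fixed components. By extremality $[M]=r\Theta$ and $[F]=(1-r)\Theta$ with $r>0$. The functional $\ell=\sum e_j-2a-b$ is integral on $\operatorname{Pic}(X)$, nonnegative on $\operatorname{Eff}(X)$, and $\ell(\Theta)=1$. So $r=\ell(M)$ is a positive integer and $1-r=\ell(F)\ge0$, whence $r=1$. Then the effective divisor $F$ has class $0$, so $F=0$. Thus $|\Theta|$ has no fixed component, and $\Theta\in\operatorname{Mov}(X)$. This completes the proof of Theorem B. $\square$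

**Proof of Theorem A.** $\operatorname{Eff}(X)$ is a polyhedral cone containing no line, so it is generated by its extremal rays. By Steps 1–4 each of them is spanned by an exceptional divisor, an extremal class pulled back from $Y_1$ or $Y_2$, or a BSJ divisor, or lies in $\operatorname{Mov}(X)$. Conversely all these classes lie in $\operatorname{Eff}(X)$; for pullbacks and for $\operatorname{Mov}(X)$ note that $\operatorname{Eff}(X)$ is closed. So the answer to the problem is yes for every $n\ge2$. $\square$

**Remark 10.1 (the movable cone cannot be omitted).** For every $n\ge2$, $(a,b)=(1,1)$ with $|T|=4$ gives the extremal ray of $H_1+H_2-\sum_{j\in T}E_j-2\sum_{j\notin T}E_j$, which lies in $\operatorname{Mov}(X)$. It is not spanned by an $E_j$ or by a pullback, since its $H_1$- and $H_2$-coefficients are both nonzero. Nor is it spanned by a BSJ divisor: by Step 3 those satisfy $b=a+\ell$, while here $b=1$ and $a+\ell=2$.
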